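
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{A two-dimensional cellular automaton with\\ infinite entropy and zero entropy rate}


\begin{abstract}
Let $h(\mathcal S_n,F)$ be the entropy of a two-dimensional cellular automaton $F$ as seen through the square $\{-n,\dots,n\}^2$. It grows at most linearly in $n$, its limit is the topological entropy $h(F)$, and its upper linear growth rate is the entropy rate of $F$. Answering a question of Blanchard and Tisseur, we construct a cellular automaton with infinite entropy and zero entropy rate. Our explicit example has $128$ letters and satisfies $h(\mathcal S_n,F)=\Theta(n/\log n)$. The same construction gives $\Theta(\sqrt n)$, and it gives infinite entropy with $h(\mathcal S_n,F)$ eventually bounded by any prescribed computable, nondecreasing, unbounded function. Computability cannot be dropped in the last statement.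
\end{abstract}

\section{The question and the answer}

Let $A$ be a finite alphabet. A \emph{(two-dimensional) cellular automaton}, CA for short, is a continuous map $F:A^{\mathbb Z^2}\to A^{\mathbb Z^2}$ commuting with all translations of $\mathbb Z^2$. Equivalently, there is an $r$ such that the letter $F(\omega)(v)$ is given by a fixed rule from the letters of $\omega$ on $v+\{-r,\dots,r\}^2$. For $n\ge0$ put $E_n=\{-n,\dots,n\}^2$, and let $\mathcal S_n$ be the partition of $A^{\mathbb Z^2}$ into cylinder sets given by the pattern on $E_n$; it is also an open cover. For a finite open cover $\alpha$, with $\mathcal N(\cdot)$ the minimal cardinality of a subcover, put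
\[
h(\alpha,F)=\lim_{p\to\infty}\frac1p\log \mathcal N\Big(\bigvee_{i=0}^{p-1}F^{-i}\alpha\Big),\qquad
h(F)=\sup_\beta h(\beta,F)=\lim_{n\to\infty}h(\mathcal S_n,F),
\]
the supremum being over finite open covers $\beta$. Thus $h(F)\in[0,\infty]$ is the topological entropy. For $\alpha=\mathcal S_n$ the number $\mathcal N(\cdot)$ simply counts \emph{histories}: the history of $E_n$ over $0\le t<p$ from $\omega$ is the sequence of patterns $\big((F^t\omega)|_{E_n}\big)_{0\le t<p}$, and $h(\mathcal S_n,F)$ is the exponential growth rate in $p$ of the number of such histories. It is nondecreasing in $n$.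

How large can $h(\mathcal S_n,F)$ be? Let $F$ have radius $r\ge1$ and let $n\ge r$. The pattern on $E_{n-r}$ at time $t+1$ is determined by the pattern on $E_n$ at time $t$. So the history of $E_n$ is determined by its initial pattern and the history of the frame $E_n\setminus E_{n-r}$, which has $4r(2n+1-r)\le 8rn$ cells. Hence $h(\mathcal S_n,F)\le 8rn\log|A|$: new information enters the square through its boundary, whose length is proportional to $n$. This makes
\[
\mathrm{ER}(F)=\limsup_{n\to\infty}\frac{h(\mathcal S_n,F)}n
\]
a natural quantity, and shows that it is finite. It is the (topological) \emph{entropy rate} of $F$.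

If $h(F)<\infty$ then $\mathrm{ER}(F)=0$. Meyerovitch showed that there exist two-dimensional CA with finite and positive entropy. At the other extreme, for $|A|\ge2$ the translation $F(\omega)(v)=\omega(v+(1,0))$ has $|A|^{(2n+p)(2n+1)}$ histories of $E_n$ over $p$ steps, so $h(\mathcal S_n,F)=(2n+1)\log|A|$, $h(F)=\infty$ and $\mathrm{ER}(F)=2\log|A|$. Blanchard and Tisseur \cite{BT} ask whether anything lies between:
\begin{quote}
\emph{Is there a two-dimensional CA with $h(F)=\infty$ and $\mathrm{ER}(F)=0$?}
\end{quote}
Roughly speaking, such an automaton must let information enter $E_n$ through a number of channels that is unbounded but $o(n)$. A local rule does not see $n$. If it only keeps channels apart by a bounded distance, it leaves room for a number of channels proportional to $n$. One may therefore doubt that an intermediate behavior is possible. It is.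

Throughout, $\log$ is the natural logarithm and $\lg=\log_2$.

\begin{theorem}\label{thm:main}
There is a CA $F$ on $A^{\mathbb Z^2}$ with $|A|=128$ such that $h(\mathcal S_n,F)=\kappa(n)\log2$ for integers $\kappa(n)$ satisfying
\[
\Big\lfloor\frac n{\lceil\lg n\rceil+2}\Big\rfloor\ \le\ \kappa(n)\ \le\ 1+\frac{5n}{\lg(n+1)-1}\qquad(n\ge2).
\]
Hence $h(F)=\infty$ and $\mathrm{ER}(F)=0$; in fact $h(\mathcal S_n,F)=\Theta(n/\log n)$.
\end{theorem}

\begin{theorem}\label{thm:rates}
\begin{enumerate}
\item[(a)] There is a CA with $h(\mathcal S_n,F)=\Theta(\sqrt n)$.
\item[(b)] For every computable, nondecreasing, unbounded $\varphi:\mathbb N\to\mathbb N$ there is a CA $F$ with $h(F)=\infty$ and $h(\mathcal S_n,F)\le\varphi(n)$ for all large $n$.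
\item[(c)] ``Computable'' cannot be dropped in (b): there is an unbounded nondecreasing $\varphi_0:\mathbb N\to\mathbb N$ such that every two-dimensional CA with $h(F)=\infty$ satisfies $h(\mathcal S_n,F)>\varphi_0(n)$ for all large $n$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} explains the idea by hand. Sections~\ref{sec:growth}--\ref{sec:kappa} build an automaton $F_B$ from a combinatorial datum $B$ (a ``growth system'') and reduce Theorem~\ref{thm:main} and parts (a), (b) of Theorem~\ref{thm:rates} to the choice of $B$. The choices are made in Sections~\ref{sec:counter} and~\ref{sec:rates}. Part (c) is a short diagonal argument.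

\section{The idea on the simplest lines}\label{sec:idea}

Write $e_1=(1,0)$, $e_2=(0,1)$.

\paragraph{One line, one bit of entropy per step.} Let $G$ act on $\{0,1\}^{\mathbb Z^2}$ by $G(y)(v)=y(v)+y(v+e_1)\bmod2$. Then $h(\mathcal S_n,G)=(2n+1)\log2$, one $\log2$ for each row. Indeed $y_t(v+e_1)=y_t(v)+y_{t+1}(v)\bmod2$, so the history of a cell $v$ over $0\le t<p$ determines the history of $v+e_1$ over $0\le t<p-1$, and so on, hence the $p$ free bits $y_0(v+ie_1)$, $0\le i<p$. Taking $v=(n,b)$ for each row $b\in[-n,n]$ gives at least $2^{(2n+1)p}$ histories of $E_n$. Conversely, the history of $E_n$ is determined by its initial pattern and the histories of the $2n+1$ cells $(n,b)$. Each row is a channel carrying one bit per time step.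

\paragraph{Thinning out the lines.} We let a static layer of the configuration draw the lines. They go one cell to the right at each step, and $0$ or $1$ cell up. The entropy counts histories from \emph{all} configurations, so it is useless that lines can be sparse; the rule must \emph{force} them to be sparse. Let each cell of a line carry above it a vertical column, let columns of different lines be disjoint, and let the line be blocked wherever the column above it is faulty. Columns of a fixed height $c$ would still allow about $2n/c$ lines through $E_n$. A local rule cannot demand at once that a height exceed an unbounded threshold. But it can demand that the column grow along the line, at a controlled speed: the columns along a line are the successive states of a machine, and the columns of an unblocked line run, say, a binary counter that lengthens by one cell at each overflow.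

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.52]
\foreach \m/\f/\wa/\wb in {0/3/0/0,1/3/1/0,2/4/0/1,3/4/1/1}{
  \foreach \y in {0,\f}{
    \fill[gray!40] (\m,\y) rectangle ++(1,1);
    \draw (\m,\y) rectangle ++(1,1);
    \draw (\m,\y+1) rectangle ++(1,1);
    \node at (\m+0.5,\y+0.5) {\small \wa};
    \node at (\m+0.5,\y+1.5) {\small \wb};
  }}
\foreach \m/\f/\wa/\wb/\wc in {4/5/0/0/0,5/5/1/0/0,6/6/0/1/0,7/6/1/1/0,8/7/0/0/1,9/7/1/0/1}{
  \foreach \y in {0,\f}{
    \fill[gray!40] (\m,\y) rectangle ++(1,1);
    \draw (\m,\y) rectangle ++(1,1);
    \draw (\m,\y+1) rectangle ++(1,1);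
    \draw (\m,\y+2) rectangle ++(1,1);
    \node at (\m+0.5,\y+0.5) {\small \wa};
    \node at (\m+0.5,\y+1.5) {\small \wb};
    \node at (\m+0.5,\y+2.5) {\small \wc};
  }}
\end{tikzpicture}
\caption{Two lines (gray cells), of slopes $0$ and $1/2$, each carrying columns that run a binary counter with the least significant digit at the bottom. Reading a column upward gives a word; one step to the right adds $1$, and an overflow ($11\to000$) lengthens the column. The columns grow logarithmically and the distance between the lines grows linearly, so the columns never meet.}
\label{fig:lines}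
\end{figure}

\paragraph{Why few lines.} Suppose $k$ unblocked lines start in $E_n$ and do not merge. Follow them to abscissa $2n$. Leave aside the topmost line, whose columns may be infinite. Each other line has run its counter for at least $n$ steps, and a counter that has made $n$ steps has length more than $\lg(n+1)-1$, because it has passed through $n+1$ different words and there are fewer than $2^{h+1}$ nonempty words of length at most $h$. At abscissa $2n$ the lines are at ordinates between $-n$ and $4n$, and their columns are disjoint. So $k-1$ is at most $5n/(\lg(n+1)-1)=o(n)$.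

\paragraph{Why many lines.} For any $k$, draw $k$ lines with slopes $0,\frac1k,\dots,\frac{k-1}k$ starting far enough apart (Figure~\ref{fig:lines} shows $k=2$). Neighboring lines diverge linearly and the columns grow only logarithmically, so the columns stay disjoint forever. All $k$ lines are unblocked, and they contribute $k\log2$ to the entropy.

\medskip
The point needing care is blocking. A fault is visible only locally, at some height in the column, and the news must travel down to the line. This takes a time that is not bounded, and bits flow meanwhile. We shall see that entropy does not notice this transient flow, since invariant measures do not.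

\section{Growth systems}\label{sec:growth}

The columns will be checked cell by cell, from bottom to top, by a finite automaton that reads a column together with its right neighbor. The following notion records exactly what such an automaton can enforce.

A \textbf{growth system} $B=(\Sigma,Q,q_0,\Delta,Q_0,Q_1,\eta)$ consists of finite sets $\Sigma$ (letters) and $Q$ (states), an initial state $q_0\in Q$, a nonempty set of transitions $\Delta\subset Q\times\Sigma\times\Sigma\times Q$, disjoint sets $Q_0,Q_1\subset Q$, and a letter $\eta\in\Sigma$. For a word $w=a_0\cdots a_{H-1}$ with $H\ge1$, write $w\Rightarrow W$ if there are transitions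
\[
(q_j,a_j,a'_j,q_{j+1})\in\Delta\quad(0\le j<H)
\]
starting at the given state $q_0$ (a \emph{run}), such that, with $w'=a'_0\cdots a'_{H-1}$,
\[
\text{either } q_H\in Q_0 \text{ and } W=w',\qquad\text{or}\qquad q_H\in Q_1\text{ and }W=w'\eta .
\]
So a run rewrites $w$, and its final state decides whether the word keeps its length or grows by one letter. A \emph{chain} is a finite or infinite sequence $w_0\Rightarrow w_1\Rightarrow\cdots$; its lengths $|w_m|$ are nondecreasing. Put
\[
g(m)=\min\{|w_m| : w_0\Rightarrow\dots\Rightarrow w_m\text{ a chain}\},
\]
with $g(m)=+\infty$ if there is no such chain; a quotient with denominator $+\infty$ is read as $0$. The function $g$ is the guaranteed growth, whatever the initial word.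

\begin{example}[Binary counter]\label{ex:counter}
Let $\Sigma=Q=\{0,1\}$, $q_0=1$, $\eta=0$, $Q_0=\{0\}$, $Q_1=\{1\}$ and
\[
\Delta=\{(c,u,u\oplus c,c\wedge u):c,u\in\{0,1\}\}=\{(0,0,0,0),\,(0,1,1,0),\,(1,0,1,0),\,(1,1,0,1)\}.
\]
Read $w$ as a binary number whose first letter is the least significant digit. The state is the carry, and the run adds $1$. For example $0\Rightarrow1\Rightarrow00\Rightarrow10\Rightarrow01\Rightarrow11\Rightarrow000$.
\end{example}

\begin{remark}\label{rem:regular}
For words $w,w'$ of the same length let $w\otimes w'$ be the word of pairs of letters. If $R_0,R_1\subset(\Sigma\times\Sigma)^+$ are disjoint regular languages (sets of words recognized by finite automata), then there is a growth system, with any $\eta$ we like, whose relation is exactly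
\[
w\Rightarrow w'\ \text{ if } w\otimes w'\in R_0,\qquad w\Rightarrow w'\eta\ \text{ if } w\otimes w'\in R_1.
\]
Take the product of complete deterministic automata for $R_0$ and $R_1$ and delete the unreachable states. Let $\Delta$ be the set of its transitions, and let $Q_i$ be the set of states that are accepting for $R_i$. Every remaining state is reached by some word, and a word leading to a state of $Q_0\cap Q_1$ would lie in $R_0\cap R_1=\emptyset$; so $Q_0\cap Q_1=\emptyset$.
\end{remark}

\section{The automaton $F_B$}\label{sec:automaton}

Fix a growth system $B$. The alphabet of $F_B$ is $A=X\times\{0,1\}\times\{0,1\}$ with $X=\{0,1\}^3\times\Delta$. We write a configuration as $(x,z,y)$, where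
\[
x(v)=\big(\beta(v),\tau(v),\sigma(v),(q(v),a(v),a'(v),q'(v))\big).
\]
The layer $x$ is the static drawing: $\beta=1$ marks the \emph{base} of a column, that is, a cell of a line, $\tau=1$ marks the \emph{top} of a column, $\sigma$ is the slope, and the last entry is one transition of a run. The layer $z$ carries error messages, $y$ carries the bits. Put
\[
N(v)=v+e_1+\sigma(v)e_2,
\]
the next cell to the right, in the direction of the slope.

Call a cell $v$ \textbf{valid} for $x$ if, with $u=N(v)$:
\begin{enumerate}
\item[(V1)] if $\beta(v)=1$ then $q(v)=q_0$;
\item[(V2)] if $\tau(v)=0$ then $\beta(v+e_2)=0$, $\sigma(v+e_2)=\sigma(v)$ and $q(v+e_2)=q'(v)$;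
\item[(V3)] if $\tau(v)=1$ then $q'(v)\in Q_0\cup Q_1$;
\item[(V4)] $\beta(u)=\beta(v)$ and $a(u)=a'(v)$;
\item[(V5)] if $\tau(v)=0$ then $\tau(u)=0$;\\
if $\tau(v)=1$ and $q'(v)\in Q_0$ then $\tau(u)=1$;\\
if $\tau(v)=1$ and $q'(v)\in Q_1$ then $\tau(u)=0$, $\tau(u+e_2)=1$ and $a(u+e_2)=\eta$.
\end{enumerate}
In words: (V1)--(V3) say that a column contains no second base, is sheared rigidly to the right, and carries a run, which is accepted if the column has a top; (V4) and (V5) say that the next column carries the word which this run produces. Validity of $v$ depends only on $x$ at $v$, $v+e_2$ and $v+e_1+ie_2$, $0\le i\le2$.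

Define $F=F_B$ by $F(x,z,y)=(x,z',y')$, where
\begin{itemize}
\item $z'(v)=1$ if $z(v)=1$, or if $v$ is not valid for $x$, or if $\tau(v)=0$ and $z(v+e_2)=1$; otherwise $z'(v)=0$;
\item $y'(v)=y(v)+y(N(v))\bmod 2$ if $\beta(v)=1$ and $z(v)=0$; otherwise $y'(v)=y(v)$.
\end{itemize}
The rule is local, so this is a CA. An error message is created at invalid cells, never disappears, and descends within a column. At a base that it has reached, the bit is frozen forever and the line is blocked. Two features are used repeatedly: $x$ is static and $z$ is nondecreasing in time.

\paragraph{Columns and good paths.} Fix $x$. For $v$ with $\beta(v)=1$ let the column $K(v)=\{v,v+e_2,v+2e_2,\dots\}$ be stopped at, and including, the first cell with $\tau=1$; if there is none, $K(v)$ is infinite. A \textbf{good path} is a sequence $(v_i)_{i\ge0}$ such that, for all $i$,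
\[
v_{i+1}=N(v_i),\qquad\beta(v_i)=1,\qquad\text{all cells of }K(v_i)\text{ are valid.}
\]
The abscissa increases by $1$ at each step and the next cell is determined by the current one. So two good paths that share a cell coincide from that abscissa on. Call them \emph{equivalent} in this case; this is an equivalence relation, since it means eventual coincidence, and inequivalent good paths are disjoint. (Two lines may well merge, since both $v$ with $\sigma(v)=1$ and $v+e_2$ with $\sigma(v+e_2)=0$ lead to the same cell.) Let
\[
\kappa(n)=\max_x\ \max\#\{\text{pairwise inequivalent good paths for $x$ starting in }E_n\}.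
\]
It is at most $|E_n|$, and it is nondecreasing in $n$.

\section{Entropy counts lines}\label{sec:entropy}

\begin{proposition}\label{prop:entropy}
$h(\mathcal S_n,F_B)=\kappa(n)\log 2$ for every $n$.
\end{proposition}

The lower bound is the computation for a row in Section~\ref{sec:idea}.

\begin{proof}[Proof of $\ge$]
Let $k=\kappa(n)$, and choose $x$ with pairwise inequivalent good paths $(v^j_i)_{i\ge0}$, $1\le j\le k$, starting in $E_n$. Start from this $x$ and $z_0\equiv0$. Let $U$ be the union of all columns $K(v^j_i)$. Each $v\in U$ is valid, and if $\tau(v)=0$ then $v+e_2\in U$. So, by induction on $t$, $z_t=0$ on $U$ for all $t\ge0$. Hence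
\[
y_{t+1}(v^j_i)=y_t(v^j_i)+y_t(v^j_{i+1})\bmod2\qquad\text{for all }t,i\ge0,
\]
and the history of $v^j_i$ at times $0,\dots,r$ determines that of $v^j_{i+1}$ at times $0,\dots,r-1$. By induction, the history of $v^j_0$ at times $0,\dots,p-1$ determines $y_0(v^j_i)$ for $0\le i<p$. These $kp$ bits sit at distinct cells, because the paths are disjoint, and can be chosen freely. So there are at least $2^{kp}$ histories of $E_n$ over $0\le t<p$, and $h(\mathcal S_n,F)\ge k\log2$.
\end{proof}

For the upper bound, a direct count of histories runs into the transient mentioned in Section~\ref{sec:idea}: an error at height $j$ above a base reaches it only after about $j$ steps, and $j$ is unbounded. Under an invariant measure, however, a monotone quantity such as $z$ does not change at all. We therefore use the variational principle: \emph{for a continuous self-map of a compact metric space, the topological entropy is the supremum of the entropies $h_\nu$ over ergodic invariant probability measures $\nu$.} We also recall that $h_\mu(\mathcal P,F)=\lim_p\frac1pH_\mu(\bigvee_{i<p}F^{-i}\mathcal P)$ for a finite partition $\mathcal P$, that $H_\mu$ of a partition is at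 most the logarithm of the number of its elements of positive measure, and that on a subshift the entropy $h_\nu$ is the entropy of the zero-coordinate partition, because that partition is generating.

\begin{proof}[Proof of $\le$]
Let $Y_n$ be the one-sided subshift of all sequences $((F^t\omega)|_{E_n})_{t\ge0}$. It is the image of $A^{\mathbb Z^2}$ under a continuous map $\pi$ that carries $F$ to the shift. Its words of length $p$ are the histories of $E_n$ over $0\le t<p$, so its topological entropy is $h(\mathcal S_n,F)$. By the variational principle it suffices to show $h_\nu\le\kappa(n)\log2$ for every ergodic shift-invariant probability measure $\nu$ on $Y_n$.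

\emph{Lifting $\nu$ to an ergodic measure.} Let $\mathcal M_\nu$ be the set of $F$-invariant probability measures on $A^{\mathbb Z^2}$ that project to $\nu$. It is nonempty: since $\pi$ is a continuous surjection of compact metric spaces, some probability measure $\rho$ projects to $\nu$, and so do the averages $\frac1T\sum_{t<T}F^t_*\rho$, because $\nu$ is invariant; a limit point of these averages lies in $\mathcal M_\nu$. Also $\mathcal M_\nu$ is compact and convex, so it has an extreme point $\mu$. This $\mu$ is ergodic. Otherwise $\mu=\frac12(\mu_1+\mu_2)$ with distinct $F$-invariant probability measures $\mu_1,\mu_2$. Their projections are invariant and average to $\nu$, which is ergodic, that is, extreme among invariant probability measures; so both projections equal $\nu$, and $\mu_1,\mu_2\in\mathcal M_\nu$ contradict extremality. Finally $h_\nu=h_\mu(\mathcal S_n,F)$, since $\mathcal S_n$ is the pullback under $\pi$ of the zero-coordinate partition of $Y_n$.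

\emph{The layers $x$ and $z$ are frozen.} Since $x$ is static, each event $\{x(v)=\xi\}$ is $F$-invariant and has measure $0$ or $1$; so $x=x^*$ almost surely, for some fixed $x^*$. Since $z$ is nondecreasing, $\{z(v)=1\}\subset F^{-1}\{z(v)=1\}$. These sets have equal measure, so $\{z(v)=1\}$ is invariant mod $\mu$ and has measure $0$ or $1$; hence $z=z^*$ almost surely, for some fixed $z^*$. Let $W$ be the set of points with $(x_t,z_t)=(x^*,z^*)$ for all $t\ge0$; it has full measure because $\mu$ is invariant. From here on $\beta$, $\tau$, $N$ and $K$ refer to $x^*$. Since $z'=z$ at the points of $W$, the rule for $z'$ gives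
\begin{equation}\label{eq:frozen}
z^*(v)=0\ \Longrightarrow\ v\text{ is valid for }x^*\text{, and }\tau(v)=1\text{ or }z^*(v+e_2)=0 .
\end{equation}
Let $\Gamma=\{v:\beta(v)=1,\ z^*(v)=0\}$. For $v\in\Gamma$, climbing the column with \eqref{eq:frozen} shows that $z^*=0$ on $K(v)$ and that every cell of $K(v)$ is valid. For points of $W$,
\[
y_t(v)\text{ is constant in }t\ \text{ if }v\notin\Gamma,\qquad y_{t+1}(v)=y_t(v)+y_t(N(v))\bmod2\ \text{ if }v\in\Gamma .
\]

\emph{Counting histories that meet $W$.} On $W$ the layers $x$ and $z$ are fixed, so only the histories of the bits have to be counted. Let $v\in E_n$.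

If $N^i(v)\notin\Gamma$ for some $i\ge0$, take the least such $i$. The bit at $N^i(v)$ is constant, so the whole history of the bit at $v$ is determined by the initial bits at the cells $v,N(v),\dots,N^i(v)$, working backward along this path.

Otherwise $(N^i(v))_{i\ge0}$ is a good path for $x^*$. The good paths arising in this way from cells $v\in E_n$ fall into $k\le\kappa(n)$ classes. In each class they are finitely many and eventually coincide; let $c_j$ be a cell lying on all paths of class $j$. If the path of $v$ is in class $j$, the history of the bit at $v$ over $0\le t<p$ is determined by that at $c_j$ over $0\le t<p$ and the initial bits on the finite path from $v$ to $c_j$.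

The set $D$ of all cells whose initial bits are used is finite and independent of $p$. So at most $2^{|D|+kp}$ elements of $\bigvee_{i<p}F^{-i}\mathcal S_n$ meet $W$. Since $\mu(W)=1$, we get $h_\mu(\mathcal S_n,F)\le k\log2\le\kappa(n)\log2$.
\end{proof}

\section{How many lines fit}\label{sec:kappa}

It remains to bound $\kappa(n)$ in terms of $B$. For a base $v$ with finite column let $w(v)=a(v)a(v+e_2)\cdots$ be the word of $a$-letters read upward along $K(v)$.

\begin{lemma}\label{lem:chain}
Let $(v_i)$ be a good path with $K(v_i)$ finite. Then $K(v_{i+1})$ is finite and $w(v_i)\Rightarrow w(v_{i+1})$.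
\end{lemma}

\begin{proof}
Let $H=|K(v_i)|$, $r_j=v_i+je_2$ and $u_j=v_{i+1}+je_2$. The cells $r_0,\dots,r_{H-1}$ are valid, $\tau(r_j)=0$ for $j<H-1$ and $\tau(r_{H-1})=1$. By (V2), $\sigma$ is constant on $K(v_i)$, so $N(r_j)=u_j$ for $j<H$. By (V1), (V2), (V3) the transitions at $r_0,\dots,r_{H-1}$ form a run on $w(v_i)$ from $q_0$ to a state $q_H=q'(r_{H-1})\in Q_0\cup Q_1$. By (V4), $a(u_j)=a'(r_j)$ for $j<H$. By (V5), $\tau(u_j)=0$ for $j<H-1$. If $q_H\in Q_0$, then $\tau(u_{H-1})=1$, so $K(v_{i+1})=\{u_0,\dots,u_{H-1}\}$. If $q_H\in Q_1$, then $\tau(u_{H-1})=0$, $\tau(u_H)=1$ and $a(u_H)=\eta$, so $K(v_{i+1})=\{u_0,\dots,u_H\}$. In both cases $w(v_{i+1})$ is the word required by the definition of $\Rightarrow$.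
\end{proof}

The next lemma follows the paths for a distance comparable to $n$. This gives the columns time to grow, while the paths stay in a window of height $O(n)$.

\begin{lemma}[Few lines]\label{lem:few}
$\kappa(n)\le1+5n/g(n)$ for $n\ge1$.
\end{lemma}

\begin{proof}
Let $k=\kappa(n)$. We may suppose $k\ge2$. Choose $x$ with $k$ pairwise inequivalent good paths starting in $E_n$. Each meets each vertical line $\{b\}\times\mathbb Z$ with $b\ge n$ in exactly one cell, and these $k$ cells are distinct. From abscissa $n$ on, the vertical order of the paths is preserved: the difference of the ordinates of two paths changes by at most $1$ per step and never vanishes. The paths start at ordinates in $[-n,n]$ and reach abscissa $2n$ after at most $3n$ steps, each raising the ordinate by $0$ or $1$; so there all ordinates lie in $[-n,4n]$.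

Let $v$ and $v'=v+de_2$, $d\ge1$, be cells of two of the paths at the same abscissa. By (V2) each cell of $K(v)$ other than $v$ has $\beta=0$, while $\beta(v')=1$. So $v'\notin K(v)$, that is, $K(v)$ is finite with at most $d$ cells. Consequently, at every abscissa $\ge n$ the lowest $k-1$ paths have finite columns, each at most as high as the gap to the next path above, and at abscissa $2n$ their heights add up to at most $4n-(-n)=5n$. Follow one of these $k-1$ paths from abscissa $n$ to abscissa $2n$. By Lemma~\ref{lem:chain} its words form a chain with $n$ steps, so $g(n)<\infty$ and its height at abscissa $2n$ is at least $g(n)$. Hence $(k-1)g(n)\le5n$.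
\end{proof}

The summand $1$ is for the topmost path, whose column may be infinite.

\begin{lemma}[Many lines]\label{lem:many}
Let $k\ge1$ and $C\ge0$ be integers and let $w_0\Rightarrow w_1\Rightarrow\cdots$ be an infinite chain with $|w_m|\le C+m/k$ for all $m\ge0$. Then $\kappa(n)\ge k$ for all $n\ge k(C+1)$.
\end{lemma}

\begin{proof}
For $0\le j<k$ and $m\ge0$ put $f_j(m)=j(C+1)+\lfloor jm/k\rfloor$. Since $j/k<1$, $f_j(m+1)-f_j(m)\in\{0,1\}$. For $j+1<k$,
\[
f_{j+1}(m)-f_j(m)=C+1+\Big\lfloor\frac{(j+1)m}k\Big\rfloor-\Big\lfloor\frac{jm}k\Big\rfloor> C+\frac mk\ge|w_m| .
\]
So the vertical segments $K_{j,m}$ of $|w_m|$ cells with lowest cell $(m,f_j(m))$ are pairwise disjoint.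

For each $m$ fix a run witnessing $w_m\Rightarrow w_{m+1}$, and write its transitions on $K_{j,m}$ from bottom to top. On $K_{j,m}$ set $\beta=1$ exactly at the lowest cell, $\tau=1$ exactly at the highest cell, and $\sigma\equiv f_j(m+1)-f_j(m)$. Define $x$ arbitrarily elsewhere. The column of the cell $(m,f_j(m))$ is $K_{j,m}$. Number the cells of a segment from $0$ upward. Then $N$ maps the $i$-th cell $r_i$ of $K_{j,m}$ to the $i$-th cell $u_i$ of $K_{j,m+1}$, for $0\le i<H:=|w_m|$. Let the run be $(q_i,a_i,a_i',q_{i+1})$, $0\le i<H$. All $r_i$ are valid:
\begin{itemize}
\item (V1) concerns only $r_0$, where the state is $q_0$.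
\item (V2) concerns $r_i$ with $i<H-1$: the cell $r_{i+1}$ is not lowest, has the same slope, and has state $q_{i+1}$.
\item (V3) concerns $r_{H-1}$, and $q_H\in Q_0\cup Q_1$.
\item (V4): $r_i$ and $u_i$ are lowest cells exactly for $i=0$, and the $i$-th letter of $w_{m+1}$ is $a'_i$.
\item (V5): if $i<H-1$, then $u_i$ is not the highest cell, as $|w_{m+1}|\ge H$. If $q_H\in Q_0$, then $|w_{m+1}|=H$ and $u_{H-1}$ is highest. If $q_H\in Q_1$, then $|w_{m+1}|=H+1$, so $u_{H-1}$ is not highest, $u_H$ is, and its letter is $\eta$.
\end{itemize}
So the paths $((m,f_j(m)))_{m\ge0}$, $0\le j<k$, are disjoint good paths, and they start at $(0,j(C+1))\in E_n$.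
\end{proof}

\begin{corollary}\label{cor:criterion}
If there is an infinite chain with $|w_m|=o(m)$, then $h(F_B)=\infty$. If $g(m)\to\infty$, then $\mathrm{ER}(F_B)=0$.
\end{corollary}

\begin{proof}
In the first case, for each $k$ there is an integer $C\ge0$ with $|w_m|\le C+m/k$ for all $m$, so $\kappa(n)\ge k$ for all large $n$ by Lemma~\ref{lem:many}; thus $\kappa(n)\to\infty$. In the second case $\kappa(n)/n\le 1/n+5/g(n)\to0$ by Lemma~\ref{lem:few}. Use Proposition~\ref{prop:entropy}.
\end{proof}

\begin{example}[Both hypotheses matter]
Let $\Sigma=\{0\}$, $Q=\{q\}$, $q_0=q$, $\eta=0$ and $\Delta=\{(q,0,0,q)\}$. With $Q_0=\{q\}$, $Q_1=\emptyset$ the relation is $w\Rightarrow w$: nothing grows. The constant chain $w_m=0$ satisfies $|w_m|\le1+m/k$ for every $k$, so $\kappa(n)\ge\lfloor n/2\rfloor$ and $\mathrm{ER}(F_B)\ge\frac12\log2>0$. With $Q_0=\emptyset$, $Q_1=\{q\}$ the relation is $w\Rightarrow w0$: everything grows at full speed. Here $g(m)=m+1$, so $\kappa(n)\le1+5n/(n+1)<6$, while the chain $w_m=0^{m+1}$ gives $\kappa(n)\ge1$ for $n\ge2$; hence $\log2\le h(F_B)\le5\log2$, a finite positive entropy. We need growth between these extremes.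
\end{example}

\section{The binary counter: proof of Theorem~\ref{thm:main}}\label{sec:counter}

Let $B$ be the binary counter of Example~\ref{ex:counter}. The alphabet of $F=F_B$ has $2^3\cdot4\cdot2\cdot2=128$ letters. If $w$ has value $V<2^{|w|}-1$, its only successor is the word of the same length with value $V+1$; if $V=2^{|w|}-1$, that is $w=1^{|w|}$, the final carry is $1$ and the only successor is $0^{|w|+1}$.

\emph{Upper bound.} A chain contains at most $2^i$ words of length $i$, since the value increases strictly while the length is constant. If $|w_m|=h$, then $m+1\le\sum_{i=1}^h2^i<2^{h+1}$. So $g(m)>\lg(m+1)-1$, and Lemma~\ref{lem:few} gives $\kappa(n)\le1+5n/(\lg(n+1)-1)$ for $n\ge2$.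

\emph{Lower bound.} For $L\ge1$ consider the infinite chain from $w_0=0^L$. It runs through all $2^i$ words of each length $i\ge L$, so length $L+j$ is reached exactly at $m=\sum_{i=L}^{L+j-1}2^i=2^L(2^j-1)$. Hence
\[
|w_m|\le L+\lg(1+m2^{-L})\le L+\frac m{2^L\log2}\le L+\frac m{2^{L-1}} .
\]
By Lemma~\ref{lem:many} with $C=L$, $\kappa(n)\ge k$ whenever $1\le k\le2^{L-1}$ and $n\ge k(L+1)$. For $n\ge2$ take $L=\lceil\lg n\rceil+1$ and $k=\lfloor n/(L+1)\rfloor$. Then $k(L+1)\le n$ and $k\le n\le2^{L-1}$, so $\kappa(n)\ge\lfloor n/(\lceil\lg n\rceil+2)\rfloor$; if $k=0$ there is nothing to prove.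

With Proposition~\ref{prop:entropy}, $h(\mathcal S_n,F)=\kappa(n)\log2=\Theta(n/\log n)$, so $h(F)=\infty$ and $\mathrm{ER}(F)=0$. \qed

\section{Other rates: proof of Theorem~\ref{thm:rates}}\label{sec:rates}

By Lemmas~\ref{lem:few} and~\ref{lem:many}, the \emph{faster} the columns are forced to grow, the fewer lines fit; for infinite entropy it is enough that growth stays sublinear. The counter waits $2^h$ steps at length $h$. For (a) we wait about $h$ steps, for (b) only about $\lambda(h)$ steps, where $\lambda$ is an unbounded function that grows slowly enough for the given $\varphi$.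

\subsection{Square-root growth: part (a)}

Let $\Sigma=\{0,1\}$ and $\eta=1$, and let the relation be
\[
1^s0^{H-s}\Rightarrow1^{s-1}0^{H-s+1}\quad(1\le s\le H),\qquad 0^H\Rightarrow1^H\eta=1^{H+1}.
\]
As pair languages these are $(1,1)^*(1,0)(0,0)^*$ and $(0,1)^+$, which are regular and disjoint, so Remark~\ref{rem:regular} provides a growth system.

In a chain with $m\ge1$ steps every word has the form $1^s0^{h-s}$, because it has a successor or is one. At constant length $s$ decreases, so there are at most $h+1$ words of length $h$. If $|w_m|=H$, then $m+1\le\sum_{h=1}^H(h+1)=\frac{H(H+3)}2\le\frac{(H+2)^2}2$. Thus $g(m)\ge\sqrt{2m}-2$, and Lemma~\ref{lem:few} gives $\kappa(n)\le1+5n/(\sqrt{2n}-2)=O(\sqrt n)$ for $n>2$.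

Conversely, let $L\ge1$ and take the infinite chain from $0^L$. It grows at its first step, $w_0\Rightarrow w_1=1^{L+1}$. After reaching a word $1^h$, where $h\ge L+1$, it makes $h$ steps to $0^h$ and grows at the next one, so consecutive growth steps are at least $L+2$ apart. Hence $|w_m|\le L+1+m/L$. By Lemma~\ref{lem:many} with $k=L$, $C=L+1$, we get $\kappa(n)\ge L$ for $n\ge L(L+2)=(L+1)^2-1$. Taking $L=\lfloor\sqrt{n+1}\rfloor-1$ for $n\ge3$ gives $\kappa(n)\ge\lfloor\sqrt{n+1}\rfloor-1$. So $h(\mathcal S_n,F_B)=\kappa(n)\log2=\Theta(\sqrt n)$. \qed

\subsection{Below any computable function: part (b)}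

The columns must measure their own height $H$, compute a slow function $\lambda(H)$, and grow every $1+\lambda(H)$ steps. The computation is done by a Turing machine living in the column, with $H$ cells and $H$ steps at its disposal. Since chains may start with arbitrary words, a false waiting time could be planted at the beginning; so the computation is restarted periodically, and its result replaces whatever was there.

\paragraph{The machine.} Let $\psi(i)=\min\{n:\varphi(n)\ge81+80i\}$. This is well defined because $\varphi$ is unbounded, and computable because $\varphi$ is. Let $M$ be a one-tape Turing machine with a total transition function, on a half-infinite tape with cells $0,1,2,\dots$, started on the blank tape with its head at cell $0$. For $i=1,2,3,\dots$ in turn it computes $\psi(i)$, waits at least $\psi(i)$ steps, and then visits a special \emph{bell} state during exactly one configuration. It never halts and, in this computation, never moves left from cell $0$. We insert after every step an idle step, during which the head rests: a step that entered state $q$ now enters a copy $\hat q$, and the idle step changes $\hat q$ to $q$. The bell state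 is still visited once per round, and the bells only come later. At most $\lceil t/2\rceil$ of the first $t$ steps move the head, so after $t$ steps it is at a position $\le(t+1)/2$. Let $T_1<T_2<\cdots$ be the times of the bells. Then $T_i\ge\psi(i)$, and
\[
\lambda(n):=\#\{i:T_i<n\}
\]
defines a nondecreasing, unbounded function with $\lambda(n)\le n$.

\paragraph{The growth system.} Letters have five tracks. A word of length $H$ is \emph{proper} if four tracks carry words
\[
1^s0^{H-s},\quad1^r0^{H-r},\quad1^\ell0^{H-\ell},\quad1^e0^{H-e}\qquad(0\le s,r,\ell,e\le H)
\]
and the fifth carries a word $T$ over (tape symbols) $\cup$ (states $\times$ tape symbols) with at most one symbol of the second kind, called head. Here $s$ is a clock for restarting $M$, $r$ counts down to the next growth, $\ell$ is the current waiting time, $e$ counts bells, and $T$ is the tape. Improper words have no successor. Let $\eta=(0,0,0,0,\text{blank})$. The successor of a proper word $(s,r,\ell,e,T)$ of length $H$ is given as follows.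
\begin{itemize}
\item If $r>0$: the length stays $H$ and $r'=r-1$.\\ If $r=0$ (\emph{growth}): $\eta$ is appended and $r'=\ell$.
\item If $s>0$: $s'=s-1$ and $\ell'=\ell$; $e'=e+1$ if $T$ has a head in the bell state, and $e'=e$ otherwise; $T'$ is $T$ after one step of $M$ ($T'=T$ if there is no head). If $e'$ would exceed $H$ or the head would leave the cells $0,\dots,H-1$, there is no successor.
\item If $s=0$ (\emph{reset}): $s'=H$, $\ell'=e$, $e'=0$, and $T'$ is the initial configuration of $M$ on the $H$ cells.
\end{itemize}
In a growth step the new values are those on the first $H$ cells; the appended $\eta$ carries zeros and a blank. So successors are proper, and they are unique.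

Let $w'$ be the first $H$ letters of the successor of $w$, and let $R_0$ (resp.\ $R_1$) be the set of all $w\otimes w'$ with $r>0$ (resp.\ $r=0$), where $w$ runs over the words that have a successor. These languages are disjoint. They are regular, being Boolean combinations of conditions checked by finite automata. Properness of $w$ is such a condition; $s=0$ and $r=0$ are visible on the first letter; a unary track is decremented according to $(1,1)^*(1,0)(0,0)^*$ and incremented, without overflow, according to $(1,1)^*(0,1)(0,0)^*$; copying a track to itself or to another one ($r'=\ell$, $\ell'=e$), or filling it with ones ($s'=H$) or zeros ($e'=0$), is checked letter by letter; presence of a bell takes one bit of memory; each symbol of $T'$ after a step of $M$ is determined by three consecutive symbols of $T$ and the information whether the cell is at an end, where the head leaving the word is also detected; and initial configurations consist of one fixed symbol followed by blanks. Remark~\ref{rem:regular} gives the growth system $B$.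

\paragraph{Structure of chains.} Let $w_0\Rightarrow\dots\Rightarrow w_m$ be a chain with $m\ge1$. All its words are proper, since each has a successor or is one. Write $H_i=|w_i|$ and $s_i,r_i,\ell_i,e_i$ for the parameters of $w_i$. Let $i_1<i_2<\cdots$ be the reset indices, i.e.\ those with $s_i=0$. The clock gives
\[
i_1=s_0\le H_0,\qquad i_{j+1}=i_j+1+H_{i_j},
\]
as long as these numbers are at most $m$. At an index $i_j+1+t\le m$ with $0\le t\le H_{i_j}$, the fifth track is the configuration of $M$ after $t$ steps (appended cells are blank), and $e$ is the number of bells among the configurations at times $0,\dots,t-1$, that is, $e=\lambda(t)$. At $t=H_{i_j}$ the next reset stores this value in $\ell$. Hence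
\begin{equation}\label{eq:ell}
\ell_i=\lambda(H_{i_j})\qquad\text{for } i_{j+1}<i\le i_{j+2},\ j\ge1
\end{equation}
(and for $i_{j+1}<i\le m$ if there are no further resets). So after two resets the waiting time is what we want, whatever $w_0$ was.

\begin{lemma}\label{lem:gslow}
$g(m)\ge\dfrac m{16(\lambda(m)+1)}$ for all $m\ge1$.
\end{lemma}

\begin{proof}
For $m\le16$ the right side is at most $1\le g(m)$. Let $m>16$, take a chain with $m$ steps, and put $H=H_m$. If $H>m/16$ we are done. Otherwise all $H_i\le H\le m/16$. Then $i_1\le H$ and $i_2\le2H+1<m$, and by \eqref{eq:ell} $\ell_i\le\lambda(H)$ for $i_2<i\le m$. Since $r_{i_2+1}\le H$ and $r$ decreases by one per step until it vanishes, the first index $i_0\ge i_2+1$ with $r_{i_0}=0$ satisfies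
\[
i_0\le i_2+1+H\le3H+2\le\tfrac3{16}m+2\le\tfrac m2 .
\]
After an index $i\ge i_0$ with $r_i=0$, the next one is $i+1+\ell_i\le i+1+\lambda(H)$. So there are at least $\frac{m-i_0}{\lambda(H)+1}$ such indices in $[i_0,m)$, and each of them makes the length grow by $1$. Hence
\[
H\ge\frac{m-i_0}{\lambda(H)+1}\ge\frac m{2(\lambda(m)+1)} .\qedhere
\]
\end{proof}

\paragraph{Upper bound.} By Lemmas~\ref{lem:few} and~\ref{lem:gslow},
\[
\kappa(n)\le1+5n\cdot\frac{16(\lambda(n)+1)}n=81+80\lambda(n)\qquad(n\ge1).
\]
Since $\lambda$ is unbounded, $i:=\lambda(n)\ge1$ for all large $n$. Then $n>T_i\ge\psi(i)$, so $\varphi(n)\ge\varphi(\psi(i))\ge81+80i\ge\kappa(n)$. Hence $h(\mathcal S_n,F_B)=\kappa(n)\log2\le\varphi(n)$ for all large $n$.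

\paragraph{Infinite entropy.} Start from $w_0=\eta^3$, so $s=r=\ell=e=0$ and there is no head. We show that a successor always exists. The first step is a reset, and resets never fail. A step that is not a reset belongs to an epoch begun by a reset at some index $i_j$, with $H_{i_j}\ge3$, and leads from $M$'s configuration after $t$ steps to the next one, where $t<H_{i_j}$. The machine does not move left from cell $0$, and by the idle steps and $H_{i_j}\ge3$ the new head position is at most
\[
\frac{t+2}2\le\frac{H_{i_j}+1}2\le H_{i_j}-1 .
\]
Also $e=\lambda(t)\le t<H_{i_j}$ before a possible increment. Since the current length is at least $H_{i_j}$, neither the head nor $e$ causes a failure. So the chain is infinite.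

In it $r$ vanishes infinitely often, so growth occurs infinitely often and $H_i\to\infty$. Resets also occur infinitely often, so $\ell_i\to\infty$ by \eqref{eq:ell}. If growth occurs at index $i$, then it next occurs at $i+1+\ell_i$; so the gaps between growth steps tend to infinity, and therefore $|w_m|=o(m)$. By Corollary~\ref{cor:criterion}, $h(F_B)=\infty$. This proves (b). \qed

\subsection{Computability is needed: part (c)}

Up to renaming the letters there are countably many two-dimensional CA, since each is given by a finite local rule, and renaming does not change $h(\mathcal S_n,F)$. List those with infinite entropy, up to renaming, as $F_1,F_2,\dots$ (with repetitions if necessary). Since $h(\mathcal S_n,F_j)$ is nondecreasing in $n$ with limit $\infty$, there are $n_1<n_2<\cdots$ such that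
\[
h(\mathcal S_n,F_j)\ge i\qquad\text{for all }j\le i\text{ and }n\ge n_i .
\]
Put $\varphi_0(n)=0$ for $n<n_1$ and $\varphi_0(n)=i-1$ for $n_i\le n<n_{i+1}$; this function is nondecreasing and unbounded. Given $j$ and $n\ge n_j$, let $i\ge j$ be such that $n_i\le n<n_{i+1}$. Then $h(\mathcal S_n,F_j)\ge i>\varphi_0(n)$. In particular no CA of infinite entropy satisfies $h(\mathcal S_n,F)\le\varphi_0(n)$ for all large $n$. \qed

\begin{thebibliography}{9}
\bibitem{BT} Fran\c{c}ois Blanchard, Pierre Tisseur, ``Entropy rate of higher-dimensional cellular automata'', arXiv:1206.6765 (2012).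
\end{thebibliography}

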